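# Deleting a vertex from the product $\prod_{uv\in E}(2^{d(u)}+2^{d(v)}-1)^{1/(d(u)d(v))}$

## Regular graphs without triangles

All graphs are finite and simple. Write $d(u)$ for the degree of $u$, $N(x)$ for the set of neighbors of $x$, ${\rm iso}(G)$ for the number of isolated vertices of $G$, and ${\rm ind}(G)$ for the number of independent sets of $G$, the empty set included. The graph without vertices has one independent set. Sorting independent sets by whether they contain a fixed vertex $x$ gives
$$
{\rm ind}(G)={\rm ind}(G-x)+{\rm ind}(G-x-N(x)). \tag{1}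
$$
Now consider the product
$$
\Pi(G)=2^{{\rm iso}(G)}\prod_{uv\in E(G)}\left(2^{d(u)}+2^{d(v)}-1\right)^{\frac1{d(u)d(v)}},
$$
where degrees and isolated vertices are those of the graph to which $\Pi$ is applied, and an empty product is $1$. Call a vertex $x$ **good** for $G$ if $\Pi(G)\ge\Pi(G-x)+\Pi(G-x-N(x))$. If every graph with at least one vertex has a good vertex, then (1) and induction on the number of vertices give ${\rm ind}(G)\le\Pi(G)$. The conjecture treated here is from David Galvin and Yufei Zhao, "The number of independent sets in a graph with small maximum degree" (arXiv:1007.4803, 2010): *for every graph with at least one vertex, some vertex is good.* We shall prove it.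

It costs nothing to replace $2$ by a real number $q>1$, and one application at the end uses this. Put $\ell=\ln q$ and, for real $a,b>0$,
$$
\varphi(a,b)=\frac{\ln(q^a+q^b-1)}{ab},\qquad \ln\Pi_q(G)=\ell\cdot{\rm iso}(G)+\sum_{uv\in E(G)}\varphi(d(u),d(v)).
$$
Then $\Pi_2=\Pi$, the function $\varphi$ is symmetric, and $\Pi_q$ is multiplicative over components. The inequality we want is
$$
\Pi_q(G)\ \ge\ \Pi_q(G-x)+(q-1)\,\Pi_q(G-x-N(x)), \tag{2}
$$
and for $q=2$ it says that $x$ is good.

Some cases by hand. In the complete bipartite graph $K_{a,b}$ there are $ab$ edges, each contributing $\varphi(b,a)$, so $\Pi_q(K_{a,b})=q^a+q^b-1$. If $x$ lies in the class of size $a$, then $\Pi_q(K_{a,b}-x)=q^{a-1}+q^b-1$ (when $a=1$, what remains is $b$ isolated vertices, and the formula still gives $q^b$), while $K_{a,b}-x-N(x)$ consists of $a-1$ isolated vertices. Since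
$$
(q^{a-1}+q^b-1)+(q-1)q^{a-1}=q^a+q^b-1, \tag{3}
$$
equality holds in (2) for every vertex of $K_{a,b}$. Now let $q=2$. For the triangle, $\Pi(K_3)=7^{3/4}$, and (2) reads $7^{3/4}\ge 3+1$, which is true because $7^3=343\ge256=4^4$. For the $5$-cycle, $\Pi(C_5)=7^{5/4}$, deleting $x$ leaves a path on four vertices with $\Pi=5^{1/2}7^{1/4}5^{1/2}$, and deleting $x$ and $N(x)$ leaves an edge with $\Pi=3$. So (2) reads $7^{5/4}\ge5\cdot7^{1/4}+3$, that is, $2\cdot7^{1/4}\ge3$, which is true because $16\cdot7=112\ge81$.

The $5$-cycle belongs to a whole family that is easy. We need one inequality about $\varphi$, which says how fast a factor can grow when one of its degrees drops, and a summed form of it.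

**Lemma 1.** For $1\le a\le d$ and $b\ge1$,
$$
\varphi(a,b)-\varphi(d,b)\le\ell\left(\frac1a-\frac1d\right), \tag{4}
$$
strictly if $a<d$.

**Proof.** Factor out $q^b$: with $c=q^{-b}\in(0,1)$ we have $q^a+q^b-1=q^b\bigl(1+c(q^a-1)\bigr)$. Put $\psi(a)=\ln(1+c(q^a-1))$. Then $\varphi(a,b)=\frac{b\ell+\psi(a)}{ab}$, so
$$
\varphi(a,b)-\frac{\ell}{a}=\frac{\psi(a)}{ab}.
$$
The derivative $\psi'(a)=\ell\,\frac{cq^a}{1-c+cq^a}$ is strictly increasing in $a$ because $1-c>0$. So $\psi$ is strictly convex, and $\psi(0)=0$. A strictly convex function vanishing at $0$ has $\psi(a)/a$ strictly increasing for $a>0$, since this is the slope of the chord from $0$ to $a$. Hence $\varphi(a,b)-\ell/a\le\varphi(d,b)-\ell/d$, strictly if $a<d$. $\square$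

**Lemma 2.** Let $U\subseteq V(G)$ and $G'=G-U$. For $v\notin U$ let $d_v$ and $d'_v$ be its degrees in $G$ and $G'$, and let $k_v=d_v-d'_v$ be its number of neighbors in $U$. Let $i$ be the number of isolated vertices of $G$ outside $U$. Then
$$
\ln\Pi_q(G')\le \ell i+\sum_{vz\in E(G')}\varphi(d_v,d_z)+\ell\sum_{v\notin U,\ d_v\ge1}\frac{k_v}{d_v}, \tag{5}
$$
and the inequality is strict if some edge of $G'$ has an endpoint $v$ with $k_v\ge1$.

**Proof.** For an edge $vz$ of $G'$ all of $d_v,d'_v,d_z,d'_z$ are at least $1$. Change one degree at a time and apply Lemma 1 twice: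
$$
\varphi(d'_v,d'_z)-\varphi(d_v,d_z)\le\ell\Big(\frac1{d'_v}-\frac1{d_v}\Big)+\ell\Big(\frac1{d'_z}-\frac1{d_z}\Big),
$$
strictly if $d'_v<d_v$ or $d'_z<d_z$. Sum over $E(G')$. A vertex $v$ with $d'_v\ge1$ lies on $d'_v$ of these edges, so it contributes $\ell d'_v\bigl(\frac1{d'_v}-\frac1{d_v}\bigr)=\ell\,\frac{d_v-d'_v}{d_v}=\ell\,\frac{k_v}{d_v}$. It remains to account for the isolated vertices of $G'$. Those already isolated in $G$ contribute $\ell i$. A newly isolated $v$ has $k_v=d_v\ge1$ and contributes $\ell=\ell k_v/d_v$. $\square$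

So the $1/a$ in Lemma 1 is just what makes a vertex pay $\ell k_v/d_v$ whether it keeps some edges or becomes isolated.

**Special case 3.** If $G$ is $D$-regular with $D\ge1$ and has no triangles, then every vertex $x$ satisfies (2).

**Proof.** If $D=1$, the component of $x$ is $K_2=K_{1,1}$, and (3) together with multiplicativity gives equality. Let $D\ge2$. Let $V_1=N(x)$ and let $V_2$ be the set of vertices outside $V_1\cup\{x\}$ with a neighbor in $V_1$. As there are no triangles, no edge lies inside $V_1$, so there are exactly $D(D-1)$ edges between $V_1$ and $V_2$.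

Deleting $x$ removes $D$ factors and changes $D(D-1)$ of the remaining ones from $\varphi(D,D)$ to $\varphi(D-1,D)$. No vertex becomes isolated. Hence
$$
\ln\frac{\Pi_q(G-x)}{\Pi_q(G)}=D(D-1)\varphi(D-1,D)-D^2\varphi(D,D)=\ln\frac{q^{D-1}+q^D-1}{2q^D-1}.
$$

Deleting $U=\{x\}\cup V_1$ removes $D+D(D-1)=D^2$ factors. The vertices outside $U$ with a neighbor in $U$ are those of $V_2$, and $\sum_{w\in V_2}k_w/D=D(D-1)/D=D-1$. By Lemma 2,
$$
\ln\frac{\Pi_q(G-x-N(x))}{\Pi_q(G)}\le-D^2\varphi(D,D)+(D-1)\ell=\ln\frac{q^{D-1}}{2q^D-1}.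
$$
By (3) with $a=b=D$, the numerators satisfy $(q^{D-1}+q^D-1)+(q-1)q^{D-1}=2q^D-1$. Therefore
$$
\frac{\Pi_q(G-x)+(q-1)\Pi_q(G-x-N(x))}{\Pi_q(G)}\le1.\qquad\square
$$

The scheme is to write the two ratios as $e^{\rho_1}$ and $e^{\rho_2}$, bound the logarithms by sums over edges near $x$, and observe that the bounds are those of $K_{D,D}$. What changes for a general graph? First, we must choose $x$. Second, the vertices of $V_2$ may have various degrees. Third, so may the vertices of $V_1$. Fourth, there may be edges inside $V_1$. We take these in turn.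

## A leaf that is not good, and the degree condition on $x$

In a tree it is tempting to delete a leaf, because $G-x$ then differs little from $G$. This can fail. Let $q=2$, and let $G$ be the path $x,u,w,z$ together with three further leaves attached to $z$, so that $d(z)=4$. The edges $xu$, $uw$, $wz$ contribute $5^{1/2}$, $7^{1/4}$, $19^{1/8}$, and each of the three edges from $z$ to the leaves contributes $17^{1/4}$. Thus
$$
\Pi(G)=5^{1/2}\,7^{1/4}\,19^{1/8}\,17^{3/4},\qquad \Pi(G-x)=5^{1/2}\,19^{1/8}\,17^{3/4},\qquad \Pi(G-x-N(x))=\Pi(K_{1,4})=17.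
$$
So $x$ is not good if and only if $\sqrt5\,(7^{1/4}-1)\,19^{1/8}<17^{1/4}$. Raise this to the eighth power: with $c=5(7^{1/4}-1)^2$ it becomes $c^4<289/19$. Now $1.6266^2>2.6458$ and $2.6458^2>7$, so $7^{1/4}<1.6266$. Hence $c<5\cdot0.6266^2<1.9632$, then $c^2<3.8542$ and $c^4<14.86<15.2<289/19$. So $x$ is not good.

In this graph the vertex $w$ shares the neighbor $u$ with $x$ and has larger degree, $d(w)=2>1=d(x)$. Excluding this is all that is needed.

**Theorem 4.** Let $q>1$ be real, let $G$ be a graph, and let $x\in V(G)$ satisfy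

$(\ast)$ $d(w)\le d(x)$ for every $w\ne x$ having a common neighbor with $x$.

Then
$$
\Pi_q(G)\ \ge\ \Pi_q(G-x)+(q-1)\,\Pi_q(G-x-N(x)),
$$
with equality if and only if the component of $x$ is a single vertex or a complete bipartite graph.

A vertex of maximum degree satisfies $(\ast)$. So for $q=2$ every vertex of maximum degree is good, and **the conjecture is true**. Condition $(\ast)$ is weaker than maximality, since it ignores vertices that share no neighbor with $x$. For example, in a connected bipartite graph two vertices with a common neighbor lie in the same color class, so every vertex of maximum degree within its own color class satisfies $(\ast)$. In the star $K_{1,4}$ this applies to each leaf.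

## Why the two terms cannot be bounded separately

Suppose for the moment that $V_1=N(x)$ has no inner edges and that all its vertices have degree at least $2$. Let $D=d(x)\ge1$. Repeat the computation of Special case 3, now with degrees $d_u$ for $u\in V_1$ and $d_w$ for $w\in V_2$. Each edge $uw$ with $u\in V_1$, $w\in V_2$ adds to $\rho_1$ and to the bound on $\rho_2$ the respective quantities
$$
\alpha(d,e)=\varphi(d-1,e)-\varphi(d,e),\qquad \beta(d,e)=\frac{\ell}{e}-\varphi(d,e)\qquad(d=d_u\ge2,\ e=d_w\ge1),
$$
and each edge $xu$ adds $-\varphi(D,d_u)$ to both. In $\beta$, the term $-\varphi(d,e)$ is the removed factor and $\ell/e$ is the share of $\ell k_w/d_w$ belonging to that edge. If all $d_u$ equal $d$ and all $d_w$ equal $e$, then these bounds are $D[-\varphi(D,d)+(d-1)\alpha(d,e)]$ and $D[-\varphi(D,d)+(d-1)\beta(d,e)]$, and we need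
$$
e^{D[-\varphi(D,d)+(d-1)\alpha(d,e)]}+(q-1)\,e^{D[-\varphi(D,d)+(d-1)\beta(d,e)]}\le1. \tag{6}
$$

For $e=D$ this is an equality. Indeed $e^{D\varphi(D,d)}e^{D(d-1)\varphi(d,D)}=(q^D+q^d-1)^{\frac1d+\frac{d-1}d}=q^D+q^d-1$, while $e^{D(d-1)\varphi(d-1,D)}=q^{d-1}+q^D-1$ and $e^{D(d-1)\ell/D}=q^{d-1}$, so the left side of (6) is $1$ by (3). This suggests bounding $\alpha(d,e)$ and $\beta(d,e)$ each by its largest value over $1\le e\le D$.

That approach always fails when $D\ge2$. By the formula in the proof of Lemma 1, with the roles of the two arguments exchanged, $\beta(d,e)=-\frac{1}{de}\ln\bigl(1+q^{-d}(q^e-1)\bigr)$, and this is strictly decreasing in $e$, so the largest value of $\beta$ is $\beta(d,1)>\beta(d,D)$. The largest value of $\alpha$ is at least $\alpha(d,D)$. Since (6) is an equality at $e=D$, the separate bounds add up to more than $1$.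

Numbers for $q=2$, $D=d=2$ make this concrete. For $e=2$ the two terms of (6) are $\frac57$ and $\frac27$. For $e=1$ they are $\frac{9}{5\sqrt7}$ and $\frac{4}{5\sqrt7}$, with sum $\frac{13}{5\sqrt7}<1$ because $169<175$. (This is the path on five vertices with $x$ in the middle: $\Pi(G)=5\sqrt7$, $\Pi(G-x)=9$, $\Pi(G-x-N(x))=4$.) But taking the larger first term and the larger second term gives $\frac57+\frac4{5\sqrt7}$, which exceeds $1$ because $\frac4{5\sqrt7}>\frac27$, that is, $784>700$.

So the same $e$ has to be kept in both terms, and (6) has to be proved as one inequality. Moreover, if (6) holds for each single pair $(d_u,d_w)$, then mixed degrees will cause no trouble, because the function $(A,B)\mapsto e^{DA}+(q-1)e^{DB}$ is convex, so the set where it is at most $1$ is closed under averaging.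

## A log-convex interpolation between $y=q^{-d}$ and $y=1$

Recall that a positive function $f$ on an interval is log-convex if $\ln f$ is convex, that is, $f(\theta t_0+(1-\theta)t_1)\le f(t_0)^\theta f(t_1)^{1-\theta}$ for $0\le\theta\le1$. For example, for fixed $s>0$ the function $t\mapsto s+e^{-t}$ is log-convex, because $\ln(s+e^{-t})$ has first derivative $-\frac{1}{se^t+1}$ and second derivative $\frac{se^{t}}{(se^{t}+1)^2}=\frac{se^{-t}}{(s+e^{-t})^2}>0$. Hölder's inequality says that $\int f^\theta g^{1-\theta}\le(\int f)^\theta(\int g)^{1-\theta}$ for positive $f,g$ and $0<\theta<1$, and the same holds for sums. Consequently sums and integrals of log-convex functions are log-convex.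

Multiply (6) by $e^{D\varphi(D,d)+D(d-1)\varphi(d,e)}$. It becomes (7) below. The right side there is a weighted product with exponents $\frac1d$ and $1-\frac1d$, so we look for a log-convex function whose values at three points are the three expressions involved.

**Lemma 5.** Let $d,e,D\ge1$ be integers with $e\le D$. Then
$$
(q^{d-1}+q^e-1)^{D/e}+(q-1)q^{(d-1)D/e}\le(q^D+q^d-1)^{1/d}\,(q^d+q^e-1)^{(d-1)D/(de)}, \tag{7}
$$
with equality if and only if $d=1$ or $D=e$.

**Proof.** **Step 1: find the function.** Put $p=D/e\ge1$ and $r=(q^e-1)/q^d>0$. Dividing (7) by $q^{dp}$ turns the left side into $(r+q^{-1})^p+(q-1)q^{-p}$ and the last factor on the right into $\bigl((r+1)^p\bigr)^{1-1/d}$. Write $y=q^{-1}$, so that $q-1=y^{-1}-1$. Then both expressions are values, at $y=q^{-1}$ and $y=1$, of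
$$
W(y)=(r+y)^p+(y^{-1}-1)y^p=(r+y)^p-y^p+y^{p-1}\qquad(0<y\le1).
$$
The remaining factor is the value at $y=q^{-d}$. Explicitly,
$$
q^{dp}W(q^{-1})=(q^e-1+q^{d-1})^p+(q-1)q^{(d-1)p},\qquad q^{dp}W(1)=(q^d+q^e-1)^p,
$$
and, since $r+q^{-d}=q^{e-d}$ and $ep=D$,
$$
q^{dp}W(q^{-d})=q^{ep}-1+q^{d}=q^D+q^d-1.
$$
As $q^{dp}=(q^{dp})^{1/d}(q^{dp})^{1-1/d}$, inequality (7) is exactly
$$
W(q^{-1})\le W(q^{-d})^{1/d}\,W(1)^{1-1/d}. \tag{8}
$$

**Step 2: show that $t\mapsto W(e^{-t})$ is log-convex on $t\ge0$.** The difference $(r+y)^p-y^p$ is an integral, so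
$$
W(y)=\int_0^r p(s+y)^{p-1}\,ds+y^{p-1}.
$$
Substitute $y=e^{-t}$. For $s>0$ the function $\ln(s+e^{-t})^{p-1}$ has second derivative $(p-1)\frac{se^{-t}}{(s+e^{-t})^2}\ge0$, and $\ln y^{p-1}=-(p-1)t$ is linear in $t$. So $W(e^{-t})$ is an integral plus a summand, all log-convex, and is log-convex.

**Step 3: decide when the convexity is strict.** If $p=1$, then $W(y)=r+1$ is constant. Let $p>1$, $t_0\neq t_1$, $0<\theta<1$, $t_\theta=\theta t_0+(1-\theta)t_1$, and write $f_s(t)=p(s+e^{-t})^{p-1}$. For every $s\in(0,r]$ the second derivative above is positive, so $f_s(t_\theta)<f_s(t_0)^\theta f_s(t_1)^{1-\theta}$. Both sides are continuous in $s\in[0,r]$, so integrating and then using Hölder gives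
$$
\int_0^r f_s(t_\theta)\,ds<\int_0^r f_s(t_0)^\theta f_s(t_1)^{1-\theta}ds\le\Big(\int_0^rf_s(t_0)\,ds\Big)^\theta\Big(\int_0^rf_s(t_1)\,ds\Big)^{1-\theta}.
$$
Adding the log-linear term $e^{-(p-1)t}$ and using Hölder for a sum of two terms keeps the strict inequality. So $\ln W(e^{-t})$ is strictly convex.

**Step 4: apply it.** The points $y=q^{-1},q^{-d},1$ correspond to $t=\ell,\ d\ell,\ 0$, and $\ell=\frac1d\cdot d\ell+(1-\frac1d)\cdot0$. Convexity gives (8). If $d=1$ both sides of (8) are $W(q^{-1})$, and if $p=1$ the function $W$ is constant, so equality holds. If $d\ge2$ and $p>1$, then the weights lie strictly between $0$ and $1$, the points $d\ell$ and $0$ differ, and the inequality is strict. $\square$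

Dividing (7) by its right side, which is $e^{D\varphi(D,d)+D(d-1)\varphi(d,e)}$, and using $(q^{d-1}+q^e-1)^{D/e}=e^{D(d-1)\varphi(d-1,e)}$ and $q^{(d-1)D/e}=e^{D(d-1)\ell/e}$, we obtain: *for integers $d\ge2$ and $1\le e\le D$ inequality (6) holds, with equality if and only if $e=D$.*

The hypothesis $e\le D$ is needed. For $q=2$, $D=1$, $d=e=2$, inequality (7) would read $\sqrt5+\sqrt2\le\sqrt5\cdot7^{1/4}$, that is, $5(7^{1/4}-1)^2\ge2$, whereas we saw that $5(7^{1/4}-1)^2<1.9632$. These are the degrees around the bad leaf $x$ above.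

## Edges inside $N(x)$

An edge $uu'$ inside $N(x)$ loses one degree at *both* ends when $x$ is deleted, and it disappears when $N(x)$ is deleted. We want to split its contribution into two parts, one charged to $u$ and one to $u'$, of the same form $\alpha$, $\beta$ as before, so that (6) still applies. The next lemma says that this is allowed.

**Lemma 6.** (i) For $a,b\ge2$,
$$
\varphi(a-1,b-1)-\varphi(a,b)\le[\varphi(a-1,b)-\varphi(a,b)]+[\varphi(a,b-1)-\varphi(a,b)]. \tag{9}
$$
(ii) For $a,b\ge1$,
$$
\varphi(a,b)<\ell\left(\frac1a+\frac1b\right). \tag{10}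
$$

In the triangle with $q=2$ we have $a=b=2$, and (9) says $\ln3-\frac14\ln7\le2\bigl(\frac12\ln5-\frac14\ln7\bigr)$, that is, $3\cdot7^{1/4}\le5$, which is true because $81\cdot7=567\le625$.

**Proof of (i).** **Step 1: reduce to a mixed derivative.** The claim is $\varphi(a-1,b-1)-\varphi(a-1,b)-\varphi(a,b-1)+\varphi(a,b)\le0$, and the left side is the integral of $\partial_a\partial_b\varphi$ over $[a-1,a]\times[b-1,b]$. So it suffices to show $\partial_a\partial_b\varphi\le0$ for all $a,b>0$.

**Step 2: compute it.** Let $A=q^a$, $B=q^b$, $S=A+B-1$, $L=\ln S$; then $A,B>1$ and $\varphi=L/(ab)$. Differentiating,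
$$
\partial_a\varphi=\frac{L_a}{ab}-\frac{L}{a^2b},\qquad
a^2b^2\,\partial_a\partial_b\varphi=abL_{ab}-aL_a-bL_b+L.
$$
Since $a\ell=\ln A$ and $b\ell=\ln B$, we have $aL_a=\frac{A\ln A}{S}$, $bL_b=\frac{B\ln B}{S}$ and $abL_{ab}=-\frac{AB}{S^2}\ln A\ln B$. Hence
$$
a^2b^2\,\partial_a\partial_b\varphi=\frac1S\Big[S\ln S-A\ln A-B\ln B-\frac{AB}{S}\ln A\ln B\Big].
$$

**Step 3: bound the bracket.** Put $K(A,B)=S\ln S-A\ln A-B\ln B$ for $A,B\ge1$. It vanishes for $A=1$ (where $S=B$). Its derivative $K_A=\ln S-\ln A$ vanishes for $B=1$ (where $S=A$), and $K_{AB}=1/S$. Integrating first in $B$ and then in $A$,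
$$
K(A,B)=\int_1^A\!\int_1^B\frac{dt\,ds}{s+t-1}=\int_1^A\!\int_1^B\frac{st}{s+t-1}\,\frac{dt\,ds}{st}.
$$
For $s,t\ge1$ the function $\frac{st}{s+t-1}$ is nondecreasing in $s$, because its $s$-derivative is $\frac{t(s+t-1)-st}{(s+t-1)^2}=\frac{t(t-1)}{(s+t-1)^2}\ge0$, and by symmetry also in $t$. So it is at most its value $\frac{AB}{A+B-1}$ at the corner, and
$$
K(A,B)\le\frac{AB}{S}\int_1^A\!\int_1^B\frac{dt\,ds}{st}=\frac{AB}{S}\ln A\ln B.
$$
Thus the bracket is at most $0$.

**Proof of (ii).** We have $q^{a+b}-(q^a+q^b-1)=(q^a-1)(q^b-1)>0$, so $\varphi(a,b)<\frac{(a+b)\ell}{ab}=\ell\bigl(\frac1a+\frac1b\bigr)$. $\square$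

## Proof of the inequality in Theorem 4

Let $x$ satisfy $(\ast)$ and let $D=d(x)$. If $D=0$, then $G-x-N(x)=G-x$ and $\Pi_q(G)=q\,\Pi_q(G-x)$, so equality holds. Let $D\ge1$ from now on.

**Step 1: notation, and where $(\ast)$ enters.** Let $V_1=N(x)$, so $|V_1|=D$, and let $V_2$ be the set of vertices outside $V_1\cup\{x\}$ with a neighbor in $V_1$. Let $E_{11}$ be the set of edges inside $V_1$ and $E_{12}$ the set of edges between $V_1$ and $V_2$; an edge of $E_{12}$ is written $uw$ with $u\in V_1$. Degrees in $G$ are written $d_v$. All neighbors of a vertex $u\in V_1$ lie in $\{x\}\cup V_1\cup V_2$. If $u\in V_1$ and $w\in N(u)\setminus\{x\}$, then $u$ is a common neighbor of $w$ and $x$, so by $(\ast)$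
$$
d_w\le D\qquad\text{for } u\in V_1,\ w\in N(u)\setminus\{x\}. \tag{11}
$$
This covers all $w\in V_2$ and both endpoints of each edge of $E_{11}$. Also, an endpoint in $V_1$ of an edge of $E_{11}\cup E_{12}$ has degree at least $2$, because it is adjacent to $x$ as well. So $\alpha$ and $\beta$ below are always applied with first argument at least $2$.

**Step 2: bound $\rho_1=\ln\Pi_q(G-x)-\ln\Pi_q(G)$ by a sum over $V_1$.** Deleting $x$ lowers exactly the degrees of the vertices of $V_1$, each by one, and $u\in V_1$ becomes isolated if and only if $d_u=1$. The vertex $x$ itself was not isolated. Going through the edges of $G$,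
$$
\rho_1=\sum_{u\in V_1}\bigl(-\varphi(D,d_u)+\ell\,\mathbf 1_{d_u=1}\bigr)+\sum_{uw\in E_{12}}\alpha(d_u,d_w)+\sum_{uu'\in E_{11}}\bigl[\varphi(d_u-1,d_{u'}-1)-\varphi(d_u,d_{u'})\bigr].
$$
By (9) and the symmetry of $\varphi$, each bracket is at most $\alpha(d_u,d_{u'})+\alpha(d_{u'},d_u)$. Charge the first part to $u$ and the second to $u'$. Then
$$
\rho_1\le\sum_{u\in V_1}A_u,\qquad A_u=-\varphi(D,d_u)+\ell\,\mathbf 1_{d_u=1}+\sum_{w\in N(u)\setminus\{x\}}\alpha(d_u,d_w). \tag{12}
$$

**Step 3: bound $\rho_2=\ln\Pi_q(G')-\ln\Pi_q(G)$, where $G'=G-x-N(x)$, in the same way.** Apply Lemma 2 with $U=\{x\}\cup V_1$. No vertex of $U$ is isolated in $G$, so $i={\rm iso}(G)$. The vertices outside $U$ with a neighbor in $U$ are those of $V_2$, and for them $k_w=|N(w)\cap V_1|$. Therefore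
$$
\sum_{w\in V_2}\frac{k_w}{d_w}=\sum_{uw\in E_{12}}\frac1{d_w}.
$$
The edges of $G$ missing from $G'$ are the edges $xu$ and those of $E_{11}\cup E_{12}$. Subtracting $\ln\Pi_q(G)$ from (5) gives
$$
\rho_2\le-\sum_{u\in V_1}\varphi(D,d_u)+\sum_{uw\in E_{12}}\beta(d_u,d_w)-\sum_{uu'\in E_{11}}\varphi(d_u,d_{u'}).
$$
By (10),
$$
\beta(d_u,d_{u'})+\beta(d_{u'},d_u)=\ell\Big(\frac1{d_u}+\frac1{d_{u'}}\Big)-2\varphi(d_u,d_{u'})>-\varphi(d_u,d_{u'}).
$$
Hence
$$
\rho_2\le\sum_{u\in V_1}B_u,\qquad B_u=-\varphi(D,d_u)+\sum_{w\in N(u)\setminus\{x\}}\beta(d_u,d_w). \tag{13}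
$$

**Step 4: prove a local inequality at each $u\in V_1$,** namely
$$
e^{DA_u}+(q-1)\,e^{DB_u}\le1. \tag{14}
$$
If $d_u=1$, then $A_u=-\varphi(D,1)+\ell$ and $B_u=-\varphi(D,1)$. Since $e^{D\varphi(D,1)}=q^D+q-1$, the left side is $\frac{q^D+(q-1)}{q^D+q-1}=1$.

Let $d=d_u\ge2$. The set $N(u)\setminus\{x\}$ has $d-1$ elements, so $A_u$ and $B_u$ are the averages, over $w$ in this set, of
$$
-\varphi(D,d)+(d-1)\alpha(d,d_w)\qquad\text{and}\qquad-\varphi(D,d)+(d-1)\beta(d,d_w),
$$
respectively. By convexity of $\exp$, the left side of (14) is at most the average over $w$ of the left side of (6) with $e=d_w$. By (11) we have $1\le d_w\le D$, so each of these is at most $1$.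

**Step 5: combine the vertices of $V_1$.** Since $|V_1|=D$, we can write $\sum_uA_u=\frac1D\sum_uDA_u$, and likewise for $B_u$. By (12), (13), convexity of $\exp$, and (14),
$$
\frac{\Pi_q(G-x)+(q-1)\Pi_q(G')}{\Pi_q(G)}=e^{\rho_1}+(q-1)e^{\rho_2}\le e^{\frac1D\sum_uDA_u}+(q-1)e^{\frac1D\sum_uDB_u}\le\frac1D\sum_{u\in V_1}\bigl(e^{DA_u}+(q-1)e^{DB_u}\bigr)\le1. \tag{15}
$$
This is the inequality of Theorem 4. $\square$

## Equality forces a complete bipartite component

**Step 6: equality implies the structure.** If $D=0$, the component of $x$ is a single vertex. Let $D\ge1$ and suppose equality holds in Theorem 4. Then all the inequalities in (15) are equalities. Three consequences follow.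

First, since $\rho_1\le\sum A_u$, $\rho_2\le\sum B_u$ and $q-1>0$, equality in the first inequality of (15) forces $\rho_2=\sum_uB_u$. The strict inequality (10) was used once for every edge of $E_{11}$, so $E_{11}=\emptyset$.

Second, $\rho_2=\sum_uB_u$ also means that Lemma 2 was applied with equality. Every $w\in V_2$ has $k_w\ge1$, so by the strictness statement of Lemma 2 no edge of $G'$ meets $V_2$. Since $w\in V_2$ is not adjacent to $x$, we get $N(w)\subseteq V_1$.

Third, in the last inequality of (15) an average of $D$ numbers, each at most $1$, equals $1$, so (14) is an equality for every $u\in V_1$. Let $w\in V_2$ and choose a neighbor $u\in V_1$ of $w$; then $d_u\ge2$. The left side of (14) is at most an average of left sides of (6), each at most $1$. As (14) is an equality, each of them equals $1$, in particular the one with $e=d_w$. By the equality case of (6), $d_w=D$.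

So $N(w)\subseteq V_1$ and $|N(w)|=D=|V_1|$, that is, $N(w)=V_1$ for every $w\in V_2$. No edge lies inside $V_1$ or inside $V_2$, and no other vertex is adjacent to $V_1\cup V_2\cup\{x\}$. The component of $x$ is therefore complete bipartite with classes $V_1$ and $\{x\}\cup V_2$.

**Step 7: the structure implies equality.** A single vertex was treated under $D=0$. If the component of $x$ is $K_{a,b}$ with $x$ in the class of size $a$, then (3) is equality for the component, and multiplying by $\Pi_q$ of the rest of $G$, which is untouched by the two deletions, gives equality for $G$. This proves Theorem 4. $\blacksquare$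

## Counting weighted independent sets

Let $I_G(\lambda)=\sum_{I\ \text{independent}}\lambda^{|I|}$, so $I_G(1)={\rm ind}(G)$. The parameter $q$ corresponds to $1+\lambda$.

**Corollary 7.** For every graph $G$ and all $\lambda>0$,
$$
I_G(\lambda)\le\Pi_{1+\lambda}(G),
$$
with equality if and only if every component of $G$ is a single vertex or complete bipartite.

**Proof.** Put $q=1+\lambda$. We use induction on $|V(G)|$; for the graph without vertices both sides are $1$. Otherwise let $x$ be any vertex satisfying $(\ast)$, for instance one of maximum degree. Sorting independent sets by whether they contain $x$, then using the induction hypothesis and Theorem 4,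
$$
I_G(\lambda)=I_{G-x}(\lambda)+\lambda I_{G-x-N(x)}(\lambda)\le\Pi_q(G-x)+(q-1)\Pi_q(G-x-N(x))\le\Pi_q(G).
$$
If $I_G(\lambda)=\Pi_q(G)$, then equality holds in Theorem 4 for every $x$ satisfying $(\ast)$. In each component, a vertex of maximum degree within that component satisfies $(\ast)$, because vertices with a common neighbor lie in the same component. So every component is a single vertex or complete bipartite. Conversely, $I_{K_1}(\lambda)=1+\lambda=q=\Pi_q(K_1)$. An independent set of $K_{a,b}$ lies inside one class, and only the empty set lies in both, so $I_{K_{a,b}}(\lambda)=q^a+q^b-1=\Pi_q(K_{a,b})$. Both $I_G(\lambda)$ and $\Pi_q(G)$ are multiplicative over components. $\square$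

For $\lambda=1$ the inequality ${\rm ind}(G)\le\Pi(G)$ is the one conjectured by Kahn and proved by Sah, Sawhney, Stoner and Zhao (J. Combin. Theory Ser. B, 2019). Their result was not used above. For instance, ${\rm ind}(C_5)=11$, and $11<7^{5/4}$ because $11^4=14641<16807=7^5$.
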